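# Stable flatness of $\Sigma^{-1}A[F_\mu]$: a nonzero $\mathrm{Tor}_2$ over a triangular ring, and vanishing over coherent rings

## 1. The guess "always stably flat", and commutative $A$

All rings are associative with $1$, and ring maps preserve $1$. Let $A$ be a ring, $\mu\ge 1$, and $F_\mu$ the free group on $z_1,\dots,z_\mu$. The elements of $A$ commute with the $z_i$ in the group ring $A[F_\mu]$, and $\epsilon\colon A[F_\mu]\to A$, $z_i\mapsto 1$, is the augmentation. Let $\Sigma$ be the set of square matrices over $A[F_\mu]$ which become invertible over $A$ under $\epsilon$.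

**Definition (universal localization).** Let $Q$ be a ring and $\Sigma$ a set of square matrices over $Q$. A ring map $f\colon Q\to B$ *inverts* $\Sigma$ if every $f(\sigma)$, $\sigma\in\Sigma$, is an invertible matrix over $B$. The universal (Cohn) localization $Q\to\Sigma^{-1}Q$ is a ring map that inverts $\Sigma$ and through which every ring map inverting $\Sigma$ factors uniquely.

It exists: adjoin to $Q$ new generators for the entries of the inverse matrices, with the obvious relations. It is unique up to unique isomorphism. It is a ring epimorphism, and therefore, by a standard fact, a $Q$-linear map between two $\Sigma^{-1}Q$-modules is automatically $\Sigma^{-1}Q$-linear.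

**Definition (stable flatness).** A universal localization $Q\to S=\Sigma^{-1}Q$ is *stably flat* if $\mathrm{Tor}_i^{Q}(S,S)=0$ for all $i\ge1$.

If $S$ is flat over $Q$ on one side, it is stably flat. Section 4 shows that the converse fails.

Ranicki and Sheiham, in "Blanchfield and Seifert algebra in high-dimensional boundary link theory I: Algebraic K-theory" (arXiv:math/0508405), write that they "do not know if the universal localization $\Sigma^{-1}A[F_\mu]$ is stably flat in general." The answer that one would first guess is: yes, always. Here is the first test.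

**Test 1: $A$ commutative, $\mu=1$.** Here $Q=A[z,z^{-1}]$ is commutative. Let $T_Q=\{q\in Q:\epsilon(q)\in A^\times\}$, a multiplicative set. If $\sigma\in\Sigma$, then $\epsilon(\det\sigma)=\det\epsilon(\sigma)$ is a unit, so $\det\sigma\in T_Q$. Conversely each element of $T_Q$ is a $1\times1$ matrix in $\Sigma$. Since $\sigma\cdot\mathrm{adj}(\sigma)=\mathrm{adj}(\sigma)\cdot\sigma=\det(\sigma)\cdot 1$, a ring map $Q\to B$ inverts $\Sigma$ if and only if it inverts $T_Q$. Hence $\Sigma^{-1}Q=T_Q^{-1}Q$, which is flat. The guess holds.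

For general $\mu$, stable flatness is known when $A$ is a principal ideal domain (Dicks and Sontag; Farber and Vogel), and when $A$ is a von Neumann regular ring or a commutative Bezout domain (Ara and Dicks).

To test the guess on noncommutative $A$, take rings of triangular matrices whose diagonal entries are as simple as possible. We do this for $\mu=1$, with two and then three diagonal entries. The guess survives both tests, but the second survival is narrow, and it shows how to break the guess with four.

## 2. Chains of copies of $k$ and $k[t]$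

**Definition (trivial extension).** For a ring $D$ and a $D$-bimodule $M$, the trivial extension $D\ltimes M$ is $D\oplus M$ with product $(d,x)(d',x')=(dd',\,dx'+xd')$, so $M\cdot M=0$. For example, $k\ltimes k=k[\varepsilon]/(\varepsilon^2)$.

Fix a field $k$. A *chain ring of type* $(D_0,\dots,D_r)$, where each $D_i$ is $k$ or $k[t]$, is
$$A=D\ltimes M,\qquad D=D_0\times\dots\times D_r,\qquad M=\bigoplus_{i=1}^rM_i,\quad M_i=k[t],$$
where $D$ acts on the left of $M_i$ through the factor $D_{i-1}$ and on the right through $D_i$, by multiplication. Let $e_0,\dots,e_r$ be the idempotents of $D$. So $A$ looks like upper triangular matrices with entries only on the diagonal and the superdiagonal, where products of two superdiagonal entries are declared to be $0$. For instance, type $(k[t],k)$ is the matrix ring $\begin{pmatrix}k[t]&k[t]\\0&k\end{pmatrix}$. We call $0,\dots,r$ *vertices*; the component of a left module $W$ at vertex $i$ is $e_iW$.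

**Two localized rings and their mismatch.** Put
$$K=k[z,z^{-1}],\qquad C=k[t][z,z^{-1}],\qquad T=\{p\in K:p(1)\neq0\},\qquad S_C=\{s\in C: s|_{z=1}\in k^\times\},$$
$$O=T^{-1}K,\qquad R=S_C^{-1}C,\qquad X=R/O[t].$$
By Test 1 and $k[t]^\times=k^\times$, the rings $O$ and $R$ are the localizations for $A=k$ and $A=k[t]$. Since $T\subset S_C$, inside $\mathrm{Frac}(C)$ we have
$$C\subset O[t]=T^{-1}C=O\otimes_KC\subset R .$$
The quotient $X$ measures how far $R$ is from being obtained by inverting $T$ only. It satisfies
$$X\neq0,\qquad R\otimes_CX=0,\qquad O\otimes_KX\cong X .\tag{1}$$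

* $X\ne0$: the element $1-t(z-1)$ equals $1$ at $z=1$, so it lies in $S_C$ and is a unit of $R$. In the polynomial ring $O[t]$ over the domain $O$ it has $t$-degree $1$, so it is not a unit there. Hence $R\neq O[t]$.
* $R\otimes_CX=0$: because $T\subset S_C$, we have $R\otimes_CO[t]=T^{-1}R=R$, and $R\otimes_CR=R$. Under these identifications $R\otimes_CO[t]\to R\otimes_CR$ is the identity of $R$, and $R\otimes_CX$ is its cokernel.
* $O\otimes_KX\cong X$: $X$ is an $O$-module and $O=T^{-1}K$.

So $X$ is invisible to $R$ over $C$ but fully visible to $O$ over $K$. Everything below exploits this contrast.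

**Notation.** Let $\Lambda=A[F_1]=A[z,z^{-1}]$ and $\Lambda_i=e_i\Lambda e_i$, which is $K$ if $D_i=k$ and $C$ if $D_i=k[t]$. Also $e_{i-1}\Lambda e_i=C$ for $1\le i\le r$, and all other off-diagonal $e_i\Lambda e_j$ vanish. Let $M_\Lambda$ be the off-diagonal part, so $M_\Lambda M_\Lambda=0$ and $\Lambda=D_\Lambda\ltimes M_\Lambda$ with $D_\Lambda=\prod\Lambda_i$. Write $\mathbf 1_i$ for the element $1\in C=e_{i-1}\Lambda e_i$. Let $\Gamma_i=O$ if $D_i=k$, $\Gamma_i=R$ if $D_i=k[t]$, and $D_\Gamma=\prod_i\Gamma_i$.

The next lemma reduces $\mathrm{Tor}$ over $\Lambda$ to $\mathrm{Tor}$ over the commutative rings $\Lambda_j$.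

**Lemma 1.** For every vertex $j$, every left $\Lambda_j$-module $W$ and every right $\Lambda$-module $N$,
$$\mathrm{Tor}^\Lambda_n(N,\Lambda e_j\otimes_{\Lambda_j}W)\cong\mathrm{Tor}_n^{\Lambda_j}(Ne_j,W).\tag{2}$$
In particular $\Lambda e_j\otimes_{\Lambda_j}W$ is flat over $\Lambda$ if $W$ is flat over $\Lambda_j$.

**Proof.** As a right $\Lambda_j$-module, $\Lambda e_j$ is $\Lambda_0$ if $j=0$, and $C\oplus\Lambda_j$ if $j\ge1$. It is free, because $C$ is free over $C$ and over $K$. So $\Lambda e_j\otimes_{\Lambda_j}-$ is exact. It sends $\Lambda_j$ to $\Lambda e_j$, a direct summand of $\Lambda$, hence projectives to projectives. Thus it turns a projective resolution $P\to W$ into a projective resolution of $\Lambda e_j\otimes_{\Lambda_j}W$. Since $N\otimes_\Lambda\Lambda e_j=Ne_j$, tensoring with $N$ gives $Ne_j\otimes_{\Lambda_j}P$. $\square$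

The next two lemmas are for identifying $\Sigma^{-1}\Lambda$.

**Lemma 2.** Let $\Lambda\to\Gamma$ be a ring map and $\Gamma\to D_\Gamma$ a surjective ring map with nilpotent kernel, such that the composite is the canonical map $\Lambda\to D_\Lambda\to D_\Gamma$. Then $\Lambda\to\Gamma$ inverts $\Sigma$.

**Proof.** Let $\sigma\in\Sigma$. Its component over each factor $\Lambda_i$ of $D_\Lambda$ becomes invertible over $k$, resp. $k[t]$, at $z=1$. As $k[t]^\times=k^\times$, its determinant lies in $T$, resp. $S_C$. So $\sigma$ is invertible over $D_\Gamma$. Let $\tau$ be a matrix over $\Gamma$ lifting the inverse. Then $\sigma\tau=1-\nu$ and $\tau\sigma=1-\nu'$ with $\nu,\nu'$ having entries in a nilpotent ideal. So $\nu,\nu'$ are nilpotent, $1-\nu$ and $1-\nu'$ are invertible, and $\sigma$ is invertible over $\Gamma$. $\square$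

**Lemma 3.** Let $f\colon\Lambda\to B$ be a ring map inverting $\Sigma$. Put $B_{ij}=f(e_i)Bf(e_j)$ and $\delta_i=f(\mathbf 1_i)\in B_{i-1,i}$. Then $f|_{\Lambda_i}$ extends uniquely to a ring map $g_i\colon\Gamma_i\to B_{ii}$, and
$$g_{i-1}(c)\,\delta_i=\delta_i\,g_i(c)\qquad\text{for all }c\in\Gamma_{i-1}\cap\Gamma_i .\tag{3}$$
Here $\Gamma_{i-1}\cap\Gamma_i$ is $R$ if $D_{i-1}=D_i=k[t]$, and $O$ otherwise.

**Proof.** Let $s\in\Lambda_i$ lie in $T$ (if $D_i=k$) or $S_C$ (if $D_i=k[t]$). Then $se_i+\sum_{j\neq i}e_j$ is a $1\times1$ matrix in $\Sigma$. Its image $b$ in $B$ is invertible and commutes with all $f(e_j)$; hence so does $b^{-1}$, and $f(e_i)b^{-1}f(e_i)$ is inverse to $f(se_i)$ in $B_{ii}$. So the map $f|_{\Lambda_i}$ from the commutative ring $\Lambda_i$ extends uniquely to its localization $\Gamma_i$.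

For $c\in\Lambda_{i-1}\cap\Lambda_i$ (which is $C$ or $K$), we have $(ce_{i-1})\mathbf 1_i=\mathbf 1_i(ce_i)$ in $\Lambda$; applying $f$ gives (3) for $c$. The set of $c\in \Gamma_{i-1}\cap\Gamma_i$ satisfying (3) is a subring. If it contains $c$ and both $g_{i-1}(c)$, $g_i(c)$ are invertible, multiplying (3) by the inverses on both sides gives $\delta_ig_i(c)^{-1}=g_{i-1}(c)^{-1}\delta_i$, i.e. (3) for $c^{-1}$. So (3) extends from $C$ to $R=S_C^{-1}C$, resp. from $K$ to $O=T^{-1}K$ (recall $T\subset S_C$). $\square$

## 3. Two vertices: the mismatch dies at a $k[t]$-vertex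

**Test 2: type $(k[t],k)$.** Let $\Gamma$ have blocks $\Gamma_0=R$, $\Gamma_1=O$, $e_0\Gamma e_1=R$, that is $\Gamma=\begin{pmatrix}R&R\\0&O\end{pmatrix}$. It inverts $\Sigma$ by Lemma 2. If $f\colon\Lambda\to B$ inverts $\Sigma$, extend it by $g_0,g_1$ on the diagonal and by $r\mapsto g_0(r)\delta_1$ on $e_0\Gamma e_1$. The left action of $R$ is clearly respected, and the right action of $O$ by (3): $g_0(r)\delta_1g_1(c)=g_0(rc)\delta_1$ for $c\in O$. This extension is the only possible one, since $e_0\Gamma e_1=R\cdot\mathbf 1_1$. So $\Gamma=\Sigma^{-1}\Lambda$.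

As a right module $\Gamma=(R\otimes_Ce_0\Lambda)\oplus(O\otimes_Ke_1\Lambda)$, which is flat because $(R\otimes_Ce_0\Lambda)\otimes_\Lambda Y=R\otimes_Ce_0Y$ is exact in $Y$, and likewise for the other summand. So the guess holds. It is instructive to see the vanishing from the left side as well. We have $\Gamma e_0=\Lambda e_0\otimes_CR$, which is flat. But $\Gamma e_1$ has components $R$ and $O$, while the flat module $\Lambda e_1\otimes_KO$ has components $C\otimes_KO=O[t]$ and $O$. So
$$0\to\Lambda e_1\otimes_KO\to\Gamma e_1\to X_0\to0,$$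
where $X_0=\Lambda e_0\otimes_CX$ is $X$ placed at vertex $0$. By (2), $\mathrm{Tor}_n^\Lambda(\Gamma,X_0)=\mathrm{Tor}_n^C(R,X)$, which is $0$ for all $n\ge0$ by flatness of $R$ and by (1).

The defect $X$ is there, but it sits at a $k[t]$-vertex, where $\Gamma$ sees it through $R\otimes_C-$ and gets $0$. By (1), $X$ would be seen if it sat at a $k$-vertex. And there is a device for moving it.

**Moving $X$ one vertex to the left.** Let $A$ be a chain ring and $X_j$ the module $X$ placed at vertex $j$, with $M_\Lambda$ acting by $0$ (and $X$ regarded as a $K$-module by restriction if $\Lambda_j=K$). If $j\ge1$ and $D_j=k[t]$, then $\Lambda e_j\otimes_CX$ has component $C\otimes_CX=X$ at $j-1$ and $X$ at $j$. The component at $j-1$ is a submodule killed by $M_\Lambda$, because $M_\Lambda M_\Lambda=0$. So there is an exact sequence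
$$0\to X_{j-1}\to\Lambda e_j\otimes_CX\to X_j\to0 .\tag{4}$$
If $\mathrm{Tor}^\Lambda_*(\Gamma,-)$ vanishes on the middle term, then $X_j$ in degree $n$ looks like $X_{j-1}$ in degree $n-1$.

## 4. Three vertices: the localization absorbs $X$

The sensible thing to try now is type $(k,k[t],k)$. The arrow between vertices $1$ and $2$ should create $X$ at the $k[t]$-vertex $1$, as in Test 2, and (4) with $j=1$ should move it to the $k$-vertex $0$, where it is visible.

The natural candidate for $\Sigma^{-1}\Lambda$ is the trivial extension with diagonal $O,R,O$, superdiagonal $R,R$, and $e_0\Gamma e_2=0$. To extend a map $f\colon\Lambda\to B$ inverting $\Sigma$ to this candidate, we would need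
$$\delta_1\,g_1(r)\,\delta_2=0\quad\text{for all }r\in R .$$
What do we know? For $c\in C$ we have $\delta_1g_1(c)\delta_2=f(\mathbf 1_1\cdot c\cdot\mathbf 1_2)=0$, and for $o\in O$, by (3), $\delta_1g_1(oc)\delta_2=g_0(o)\delta_1g_1(c)\delta_2=0$. So we get it for $r\in O[t]$ and no further: the relation (3) for $i=1,2$ holds only for $c\in O$, since each arrow touches a $k$-vertex, and an element of $R$ can be pushed past neither $\delta_1$ nor $\delta_2$. This is the exact point where the attempt breaks. The true localization is the following.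

**Test 3: type $(k,k[t],k)$.** Let $\Gamma'$ have diagonal blocks $O,R,O$, off-diagonal blocks $e_0\Gamma'e_1=R$, $e_1\Gamma'e_2=R$, $e_0\Gamma'e_2=X$, with $O$ and $R$ acting by multiplication and with product
$$e_0\Gamma'e_1\times e_1\Gamma'e_2\to e_0\Gamma'e_2,\qquad(r,r')\mapsto rr'\bmod O[t].$$
All actions are multiplication in $R$ or $X$, so this is associative. The obvious map $\Lambda\to\Gamma'$ is a ring map: products of two off-diagonal elements are $0$ in $\Lambda$, and in $\Gamma'$ they are classes of elements of $C\subset O[t]$, hence $0$. The kernel of $\Gamma'\to D_\Gamma$ has cube zero, so $\Gamma'$ inverts $\Sigma$ by Lemma 2.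

Given $f\colon\Lambda\to B$ inverting $\Sigma$, extend it by $g_0,g_1,g_2$ on the diagonal, by $\delta_1g_1(r)$ and $g_1(r)\delta_2$ on the superdiagonal blocks, and by $r\bmod O[t]\mapsto\delta_1g_1(r)\delta_2$ on $X$, which is well defined by the computation just made. By (3) the actions of $O$ on the outer sides are respected, and $\delta_1g_1(r)\cdot g_1(r')\delta_2=\delta_1g_1(rr')\delta_2$. The extension is unique, since $e_0\Gamma'e_1=\mathbf 1_1\cdot R$, $e_1\Gamma'e_2=R\cdot\mathbf 1_2$, and $X$ consists of products of these. So $\Gamma'=\Sigma^{-1}\Lambda$. In particular the naive trivial extension is not the localization: in it $\mathbf 1_1\cdot r\cdot\mathbf 1_2=0$ for all $r\in R$, whereas in $\Gamma'$ this product is the class of $r$ in $X\ne0$.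

Now the guess. $\Gamma'e_0=\Lambda e_0\otimes_KO$ and $\Gamma'e_1=\Lambda e_1\otimes_CR$ are flat. The module $\Gamma'e_2$ has components $X,R,O$, it contains the flat module $\Lambda e_2\otimes_KO$ with components $0,O[t],O$, and the quotient has components $X,X,0$ with $C=e_0\Lambda e_1$ acting by multiplication. This quotient is exactly $\Lambda e_1\otimes_CX$, the middle term of (4). By (2), $\mathrm{Tor}_n^\Lambda(\Gamma',\Lambda e_1\otimes_CX)=\mathrm{Tor}^C_n(\Gamma'e_1,X)=\mathrm{Tor}^C_n(R\oplus R,X)=0$ for all $n\ge0$. Hence $\mathrm{Tor}^\Lambda_n(\Gamma',\Gamma')=0$ for $n\ge1$, and the guess holds again.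

It holds although $\Gamma'$ is not flat on either side. Put $s=1-t(z-1)$ and let $N$ be the right $\Lambda$-module $C/sC$ placed at vertex $1$, with $Ne_0=Ne_2=0$. Then $N\otimes_\Lambda(\Lambda e_2\otimes_KO)=Ne_2\otimes_KO=0$, so $\mathrm{Tor}_1^\Lambda(N,\Gamma'e_2)\cong\mathrm{Tor}^\Lambda_1(N,\Lambda e_1\otimes_CX)=\mathrm{Tor}_1^C(C/sC,X)=\{x\in X:sx=0\}$. This contains the class of $1/s$, which is nonzero because $s$ is not a unit of $O[t]$. Reversing the numbering of the vertices identifies $\Lambda\to\Gamma'$ with its opposite, so $\Gamma'$ is not right flat either.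

The localization saved the guess by growing a new block $X=e_0\Gamma'e_2$. It could do so because $\delta_1 R\,\delta_2$ was unconstrained. The way out is to put one more $k[t]$-vertex into the chain. Then one of any two consecutive arrows joins two $k[t]$-vertices, elements of $R$ can be pushed past it, and the new blocks are forced to be $0$. The defect $X$ still has its $k$-vertex to go to.

## 5. The two theorems

**Theorem A.** Let $k$ be a field and $m\ge2$. Let $D=k\times k[t]^m\times k$ with factors numbered $0,1,\dots,m+1$ and idempotents $e_0,\dots,e_{m+1}$. Let $M=\bigoplus_{i=1}^{m+1}M_i$ with $M_i=k[t]$, where $D$ acts on the left of $M_i$ through factor $i-1$ and on the right through factor $i$ (each factor being $k$ or $k[t]$, acting by multiplication). Let $A=A_m=D\ltimes M$ be the trivial extension ($M\cdot M=0$), an associative ring with $1$.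

1. For $\mu=1$, with $S=\Sigma^{-1}A[F_1]$: $\mathrm{Tor}_m^{A[F_1]}(S,S)\neq0$, and $\mathrm{Tor}_n^{A[F_1]}(S,S)=0$ for all $n\ge1$, $n\ne m$.
2. For every $\mu\ge1$: $\mathrm{Tor}_m^{A[F_\mu]}(\Sigma^{-1}A[F_\mu],\Sigma^{-1}A[F_\mu])\neq0$.

Taking $m=2$: the ring $A_2$, a $4\times4$ triangular algebra over an arbitrary field, violates stable flatness for every $\mu\ge1$. So the guess is false.

**Theorem B.** Let $A$ be a filtered colimit of rings each of which is right coherent or left coherent. Then $\Sigma^{-1}A[F_\mu]$ is stably flat for all $\mu\ge1$.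

A ring is right coherent if its finitely generated right ideals are finitely presented. One-sided noetherian rings are coherent on that side. So are one-sided semihereditary rings: their finitely generated one-sided ideals on that side are projective, hence finitely presented. Every commutative ring is the directed union of its finitely generated subrings, which are noetherian. So Theorem B covers all commutative rings, all one-sided noetherian rings and all one-sided semihereditary rings, and in particular principal ideal domains, von Neumann regular rings and commutative Bezout domains.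

The proof of Theorem A (Sections 6 to 8) does not use Theorem B.

## 6. The localization of $A_m[z,z^{-1}]$ for $m\ge2$

Fix $m\ge2$. $A_m$ is the chain ring of type $(k,k[t],\dots,k[t],k)$ with $r=m+1$, so the notation and lemmas of Section 2 apply. Let $D_\Gamma=O\times R^m\times O$ and $M_\Gamma=\bigoplus_{i=1}^{m+1}R$, where $D_\Gamma$ acts on the $i$-th summand on the left through factor $i-1$ and on the right through factor $i$, by multiplication in $R$ (with $O\subset R$). These actions commute because $R$ is commutative, so $M_\Gamma$ is a bimodule and $\Gamma=D_\Gamma\ltimes M_\Gamma$ is a ring. The inclusions $K\subset O$, $C\subset R$ make $\Lambda$ a subring of $\Gamma$.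

**Proposition 4.** $\Lambda\to\Gamma$ is the universal localization $\Sigma^{-1}\Lambda$.

**Step 1: $\Gamma$ inverts $\Sigma$.** The kernel $M_\Gamma$ of $\Gamma\to D_\Gamma$ has square zero, so Lemma 2 applies.

**Step 2: every map inverting $\Sigma$ extends to $\Gamma$.** Let $f\colon\Lambda\to B$ invert $\Sigma$, and take $g_i,\delta_i$ from Lemma 3. Relation (3) holds for $c\in R$ if $2\le i\le m$, and for $c\in O$ if $i\in\{1,m+1\}$. Define $g\colon\Gamma\to B$ by the $g_i$ on the diagonal and
$$r\mapsto\delta_i\,g_i(r)\ \text{ on }e_{i-1}\Gamma e_i\quad(1\le i\le m),\qquad r\mapsto g_m(r)\,\delta_{m+1}\ \text{ on }e_m\Gamma e_{m+1}.$$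
In each case the element of $R$ is put on the side of a $k[t]$-vertex, where $g_i$ is defined on it.

It extends $f$: an element $c\in e_{i-1}\Lambda e_i$ is $\mathbf 1_i\cdot c$ for $i\le m$, and $c\in e_m\Lambda e_{m+1}$ is $c\cdot\mathbf 1_{m+1}$.

It respects the diagonal actions. For $1\le i\le m$ the right action of $\Gamma_i$ is clear, and for the left action (3) gives $g_{i-1}(c)\,\delta_i\,g_i(r)=\delta_i\,g_i(cr)$ with $c\in R$ if $i\ge2$ and $c\in O$ if $i=1$; this is all of $\Gamma_{i-1}$. For $i=m+1$ the left action is clear, and $g_m(r)\,\delta_{m+1}\,g_{m+1}(c)=g_m(rc)\,\delta_{m+1}$ for $c\in O=\Gamma_{m+1}$ by (3).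

It sends products of two off-diagonal elements to $0$, as it must. For non-composable blocks this is orthogonality of the $f(e_j)$. For composable ones, note $\delta_i\delta_{i+1}=f(\mathbf 1_i\mathbf 1_{i+1})=0$. If $1\le i\le m-1$, then $2\le i+1\le m$, so (3) for the index $i+1$ holds on all of $R$ and
$$\delta_i\,g_i(r)\,\delta_{i+1}\,g_{i+1}(r')=\delta_i\,\delta_{i+1}\,g_{i+1}(rr')=0 .$$
For $i=m$ we use (3) with the index $m$. Since $m\ge2$, it holds on all of $R$, and
$$\delta_m\,g_m(r)\,g_m(r')\,\delta_{m+1}=g_{m-1}(rr')\,\delta_m\,\delta_{m+1}=0 .$$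
This is the line that was not available in Section 4. So $g$ is a ring map extending $f$.

**Step 3: the extension is unique.** On $\Gamma_i$ it is determined by Lemma 3, and $e_{i-1}\Gamma e_i=\mathbf 1_i\cdot\Gamma_i$ for $i\le m$, $e_m\Gamma e_{m+1}=\Gamma_m\cdot\mathbf 1_{m+1}$. $\square$

## 7. $\mathrm{Tor}^\Lambda_*(\Gamma,\Gamma)$ by $m$ dimension shifts

**Step 1: all columns but the last are flat.** Componentwise, multiplication gives isomorphisms of left $\Lambda$-modules $\Lambda e_0\otimes_KO\cong\Gamma e_0$ and $\Lambda e_j\otimes_CR\cong\Gamma e_j$ for $1\le j\le m$. These are flat by Lemma 1. As $\Gamma=\bigoplus_j\Gamma e_j$, we get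
$$\mathrm{Tor}^\Lambda_n(\Gamma,\Gamma)=\mathrm{Tor}^\Lambda_n(\Gamma,\Gamma e_{m+1})\qquad(n\ge1).$$

**Step 2: the last column differs from a flat module by $X_m$.** $\Gamma e_{m+1}$ has components $R$ at vertex $m$ and $O$ at vertex $m+1$. It contains the flat module $\Lambda e_{m+1}\otimes_KO$, with components $C\otimes_KO=O[t]$ and $O$. So there is an exact sequence
$$0\to\Lambda e_{m+1}\otimes_KO\to\Gamma e_{m+1}\to X_m\to0 .\tag{5}$$

**Step 3: move $X$ from vertex $m$ to vertex $0$.** Let $1\le j\le m$. As a right $C$-module, $\Gamma e_j=e_{j-1}\Gamma e_j\oplus e_j\Gamma e_j=R\oplus R$, which is flat, and $R\otimes_CX=0$ by (1). So by (2), $\mathrm{Tor}^\Lambda_n(\Gamma,\Lambda e_j\otimes_CX)=\mathrm{Tor}^C_n(R\oplus R,X)=0$ for all $n\ge0$. The long exact sequence of (4) gives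
$$\mathrm{Tor}_0^\Lambda(\Gamma,X_j)=0,\qquad\mathrm{Tor}_n^\Lambda(\Gamma,X_j)\cong\mathrm{Tor}_{n-1}^\Lambda(\Gamma,X_{j-1})\quad(n\ge1,\ 1\le j\le m).$$
At vertex $0$ we have $X_0=\Lambda e_0\otimes_KX$, so (2) applies there too. Reading $\mathrm{Tor}$ in negative degrees as $0$,
$$\mathrm{Tor}_n^\Lambda(\Gamma,X_m)\cong\mathrm{Tor}_{n-m}^\Lambda(\Gamma,X_0)\cong\mathrm{Tor}_{n-m}^K(\Gamma e_0,X)=\mathrm{Tor}^K_{n-m}(O,X).$$
As $O$ is $K$-flat, this is $0$ for $n\neq m$. For $n=m$ it is $O\otimes_KX\cong X$ by (1).

**Step 4: return to $\Gamma$.** In (5) the left term is flat. So $\mathrm{Tor}^\Lambda_n(\Gamma,\Gamma e_{m+1})\cong\mathrm{Tor}^\Lambda_n(\Gamma,X_m)$ for $n\ge2$, and $\mathrm{Tor}^\Lambda_1(\Gamma,\Gamma e_{m+1})$ embeds in $\mathrm{Tor}_1^\Lambda(\Gamma,X_m)$, which is $0$ because $m\ge2$. Therefore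
$$\mathrm{Tor}_m^\Lambda(\Gamma,\Gamma)\cong R/O[t]\neq0,\qquad\mathrm{Tor}_n^\Lambda(\Gamma,\Gamma)=0\quad(n\ge1,\ n\neq m).\tag{6}$$
With Proposition 4 this is part 1 of Theorem A.

## 8. From $F_1$ to $F_\mu$ by a retraction

The purpose of this section is to embed the group (6) in the corresponding group for $F_\mu$. The ring maps
$$A[F_1]\to A[F_\mu],\ z\mapsto z_1,\qquad A[F_\mu]\to A[F_1],\ z_1\mapsto z,\ z_j\mapsto1\ (j\ge2)$$
commute with the augmentations, so they carry $\Sigma$ into $\Sigma$. They induce ring maps $\Sigma^{-1}A[F_1]\to\Sigma^{-1}A[F_\mu]\to\Sigma^{-1}A[F_1]$. The composite is the identity on $A[F_1]$, hence the identity.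

$\mathrm{Tor}$ is functorial in triples (ring, right module, left module). Indeed, let $\varphi\colon Q\to Q'$ be a ring map and $N\to N'$, $W\to W'$ be $\varphi$-semilinear. Take projective resolutions $P\to W$ over $Q$ and $P'\to W'$ over $Q'$. As $P$ is projective over $Q$ and $P'\to W'$ is a resolution also over $Q$, the map $W\to W'$ lifts to a $Q$-linear chain map $P\to P'$, unique up to homotopy. It induces $N\otimes_QP\to N'\otimes_{Q'}P'$, and on homology a well-defined map compatible with composition and identities.

Apply this to the triples $(A[F],\Sigma^{-1}A[F],\Sigma^{-1}A[F])$ for $F=F_1,F_\mu,F_1$. The composite on $\mathrm{Tor}_m$ is the identity of $\mathrm{Tor}_m^{A[F_1]}(\Sigma^{-1}A[F_1],\Sigma^{-1}A[F_1])\neq0$. So this nonzero group is a direct summand of $\mathrm{Tor}_m^{A[F_\mu]}(\Sigma^{-1}A[F_\mu],\Sigma^{-1}A[F_\mu])$. This proves part 2, and Theorem A. $\blacksquare$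

## 9. Theorem B: reduction to linear matrices over $A\langle x_1,\dots,x_\mu\rangle$

**How $A_m$ avoids coherence.** Left multiplication by $\mathbf 1_m\in e_{m-1}Ae_m$ is a map of right modules $e_mA\to A$ with image the right ideal $\mathbf 1_mA$. Its kernel is $e_mAe_{m+1}=k[t]$, on which $A$ acts through $k$, so the kernel is not finitely generated and $\mathbf 1_mA$ is not finitely presented. Likewise $Ae_1\to A$, $a\mapsto a\mathbf 1_2$, has kernel $e_0Ae_1=k[t]$, on which $A$ acts on the left through $k$. So $A_m$ is coherent on neither side. Theorem B says that some such defect is unavoidable in a counterexample.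

**Reduction 1: one coherent ring.** Let $A=\mathrm{colim}\,A_i$ be filtered. A matrix over $A[F_\mu]$ with invertible augmentation is the image of such a matrix over some $A_i[F_\mu]$: lift the matrix and the inverse of its augmentation, and pass to a later index where the two relations expressing invertibility hold. So maps $A[F_\mu]\to B$ inverting $\Sigma$ are the same as compatible families of maps $A_i[F_\mu]\to B$ inverting $\Sigma_i$, and $\Sigma^{-1}A[F_\mu]=\mathrm{colim}\,\Sigma_i^{-1}A_i[F_\mu]$. $\mathrm{Tor}$ commutes with filtered colimits of triples: the free resolution built from the surjections $Q^{(W)}\to W$ and their kernels is functorial in $(Q,W)$ and commutes with filtered colimits, and so do $\otimes$ and homology. So we may assume $A$ is right or left coherent.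

**Reduction 2: right coherent.** The map $g\mapsto g^{-1}$ induces $A[F_\mu]^{op}\cong A^{op}[F_\mu]$. A square matrix over a ring is invertible if and only if its transpose is invertible over the opposite ring, so this isomorphism matches $\Sigma$ for $A$ with $\Sigma$ for $A^{op}$. As $\mathrm{Tor}^Q(S,S)=\mathrm{Tor}^{Q^{op}}(S^{op},S^{op})$ for every ring map $Q\to S$, we may assume that $A$ is right coherent. From now on modules are right modules unless stated otherwise.

**Notation.** Put $\Pi=A\langle x_1,\dots,x_\mu\rangle$, where the $x_i$ commute with $A$, mapped to $A[F_\mu]$ by $x_i\mapsto z_i-1$. So $\Pi=A\langle z_1,\dots,z_\mu\rangle$ with $z_i=1+x_i$. Let $S=\Sigma^{-1}A[F_\mu]$ and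
$$\Sigma_0=\Big\{1-\sum_ia_ix_i:\ a_i\in M_n(A),\ n\ge1\Big\}.$$

**Reduction 3: $S=\Sigma_0^{-1}\Pi$.** We show that a ring map $f\colon\Pi\to B$ inverts $\Sigma_0$ if and only if it extends to a map $A[F_\mu]\to B$ inverting $\Sigma$. Such an extension is unique, since $A[F_\mu]$ arises from $\Pi$ by inverting the $z_i$. So then $S$ and $\Sigma_0^{-1}\Pi$ have the same universal property.

"If": matrices in $\Sigma_0$ have augmentation $1$, so their images over $A[F_\mu]$ lie in $\Sigma$.

"Only if": suppose $f$ inverts $\Sigma_0$. Then $f$ inverts $z_i=1+x_i\in\Sigma_0$, so it extends to $A[F_\mu]$. Let $\sigma\in\Sigma$. First we make $\sigma$ linear in the $z_i^{\pm1}$ by Higman's trick, which is the identity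
$$\begin{pmatrix}1&-p\\0&1\end{pmatrix}\begin{pmatrix}\alpha&p\\-q&1\end{pmatrix}\begin{pmatrix}1&0\\q&1\end{pmatrix}=\begin{pmatrix}\alpha+pq&0\\0&1\end{pmatrix}.$$
If an entry of the matrix contains a monomial $a\,w$ with $a\in A$ and $w$ a word of length $\ell\ge2$ in the $z_i^{\pm1}$, write $w=w'w''$ with $w''$ of length $1$. Take for $p$ the column with $aw'$ in the row of that entry, for $q$ the row with $w''$ in its column, and for $\alpha$ the rest. Passing from the right-hand matrix to $\begin{pmatrix}\alpha&p\\-q&1\end{pmatrix}$ replaces the monomial of length $\ell$ by monomials of lengths $\ell-1$ and $1$, so the sum of $\max(\text{length}-1,0)$ over all monomials drops by $1$. After finitely many steps there are products $E,E'$ of elementary matrices and an identity matrix $1$ with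
$$E(\sigma\oplus1)E'=c_0+\sum_ic_iz_i+\sum_id_iz_i^{-1},\qquad c_i,d_i\text{ matrices over }A .$$
Next we remove the $z_i^{-1}$. Put
$$\rho=\begin{pmatrix}c_0+\sum_ic_iz_i&(d_1,\dots,d_\mu)\\-J&Z\end{pmatrix},\qquad Z=\mathrm{diag}(z_1\cdot1,\dots,z_\mu\cdot1),$$
with $J$ the column of $\mu$ identity blocks. The Schur complement of $\rho$ relative to $Z$ is $c_0+\sum c_iz_i+(d_1,\dots,d_\mu)Z^{-1}J=E(\sigma\oplus1)E'$. Recall that when $Z$ is invertible, $\rho$ is invertible if and only if this Schur complement is. The matrix $\rho$ is affine-linear in the $x_i$, say $\rho=\rho_0+\sum\rho_ix_i$ with $\rho_0=\epsilon(\rho)$ and all $\rho_i$ over $A$. Here $\rho_0$ is invertible, because $\epsilon(Z)=1$ and the Schur complement $\epsilon(E(\sigma\oplus1)E')$ is invertible. So $\rho_0^{-1}\rho\in\Sigma_0$. Hence $f(\rho)$ is invertible, and $f(Z)$ is invertible. Hence the Schur complement $f(E(\sigma\oplus1)E')$ is invertible, and so is $f(\sigma)$.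

**Reduction 4: $\mathrm{Tor}^{A[F_\mu]}_*(N,W)\cong\mathrm{Tor}^\Pi_*(N,W)$ for $A[F_\mu]$-modules $N$ (right) and $W$ (left).** It suffices that $\mathrm{Tor}_*^\Pi(N,A[F_\mu])$ is $N$ in degree $0$, via $n\otimes g\mapsto ng$, and $0$ in positive degrees. Then a free $A[F_\mu]$-resolution $P\to W$ consists of $\Pi$-modules acyclic for $N\otimes_\Pi-$, and $N\otimes_\Pi P=N\otimes_{A[F_\mu]}P$ computes both sides.

Consider the sequence of right $\Pi$-modules
$$0\to\bigoplus_{i=1}^\mu N\otimes_A\Pi\xrightarrow{\ d\ }N\otimes_A\Pi\to N\to0,\qquad d(n\otimes\lambda)_i=nz_i\otimes\lambda-n\otimes z_i\lambda,$$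
with $n\otimes\lambda\mapsto n\lambda$ on the right. It is exact. Grade $N\otimes_A\Pi$ by the length of words in the $z_i$. If $u=(u_i)\neq0$ has top degree $l$, then the degree $l+1$ part of $du$ is minus the sum over $i$ of the degree-$l$ parts of the $u_i$ with $z_i$ put in front of their words, which is not $0$. So $d$ is injective. Modulo the image of $d$ we have $n\otimes z_iw\equiv nz_i\otimes w$, so every element is congruent to some $n\otimes1$. Since $n\otimes1\mapsto n$, the cokernel is $N$.

As $\Pi$ and $A[F_\mu]$ are free as left $A$-modules, $\mathrm{Tor}^\Pi_n(N\otimes_A\Pi,A[F_\mu])=\mathrm{Tor}^A_n(N,A[F_\mu])=0$ for $n\ge1$. So $\mathrm{Tor}^\Pi_*(N,A[F_\mu])$ is the homology of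
$$\bigoplus_iN\otimes_{\mathbb Z}\mathbb Z[F_\mu]\to N\otimes_{\mathbb Z}\mathbb Z[F_\mu],\qquad(n\otimes g)_i\mapsto nz_i\otimes g-n\otimes z_ig .$$
Apply the automorphisms $(n\otimes g)_i\mapsto(nz_ig\otimes g)_i$ of the source and $n\otimes g\mapsto ng\otimes g$ of the target. The second one sends $nz_i\otimes g-n\otimes z_ig$ to $nz_ig\otimes g-nz_ig\otimes z_ig$, so the map becomes $(n\otimes g)_i\mapsto n\otimes(1-z_i)g$. This is $N$ tensored with the first map of the sequence
$$0\to\bigoplus_i\mathbb Z[F_\mu]\to\mathbb Z[F_\mu]\to\mathbb Z\to0,\qquad(g)_i\mapsto(1-z_i)g,$$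
which is exact because the augmentation ideal of $\mathbb Z[F_\mu]$ is a free right module on the $z_i-1$, and which splits over $\mathbb Z$. So the map is injective with cokernel $N$ via $n\otimes g\mapsto n$, that is, via $n\otimes g\mapsto ng$ before the automorphisms.

**What remains.** By Reductions 3 and 4 it remains to prove $\mathrm{Tor}_n^\Pi(S,S)=0$ for $n\ge1$, where $S=\Sigma_0^{-1}\Pi$ and $A$ is right coherent.

The plan is to construct $S$ in the derived category $D(\Pi)$ by killing the cokernels $T_a$ of all matrices in $\Sigma_0$. This produces a complex $L$ with $L\otimes^{\mathbf L}_\Pi S=S$. If $L$ has homology only in degree $0$, then $L\simeq S$ and we are done. To control $H_n(L)$ we need to know that the homology of every complex built from the $T_a$ by finitely many triangles and summands is a quotient of some $T_a$. An induction on triangles directly with the $T_a$ does not start: the long exact sequence produces kernels, cokernels and extensions, and the $T_a$ come from free $A$-modules with endomorphisms, for which we have no such closure.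 So we enlarge the class, replacing free $A$-modules by finitely presented ones. That is where coherence enters.

## 10. Modules with endomorphisms and the functor $U$

**Definition ($Y$-module).** A *$Y$-module* is a right $A$-module $M$ with $A$-linear endomorphisms $y_1,\dots,y_\mu$.

Let $V=\mathbb Z^\mu$ with basis $x_1,\dots,x_\mu$, and $M_l=M\otimes V^{\otimes l}$, so $M\otimes_A\Pi=\bigoplus_lM_l$. Put
$$\delta\colon M_l\to M_{l+1},\quad\delta(m\otimes w)=\sum_iy_i(m)\otimes x_iw,\qquad\text{so}\quad\delta(u\otimes x_i)=\delta(u)\otimes x_i .\tag{7}$$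
By (7), $\delta$ is right $\Pi$-linear on $M\otimes_A\Pi$. Define
$$U(M)=\mathrm{coker}\big(1-\delta\colon M\otimes_A\Pi\to M\otimes_A\Pi\big)=\mathrm{colim}_l(M_l,\delta),$$
a right $\Pi$-module, and write $[u]$ for the class of $u\in M_l$. Then $[u]=[\delta u]$ and $[u\otimes x_i]=[u]x_i$.

*Example.* For $\mu=1$, $U(M)=\mathrm{colim}(M\xrightarrow{y}M\xrightarrow{y}\cdots)=M[y^{-1}]$, and $[m]=[ym]x$ shows that $x$ acts as $y^{-1}$.

The map $1-\delta$ is injective (compare lowest-degree terms), and $U$ is exact, being a filtered colimit of exact functors. For $P=(A^n,a_1,\dots,a_\mu)$, with matrices $a_i$ acting on columns, $1-\delta$ is left multiplication by $1-\sum a_ix_i$ on $\Pi^n$. So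
$$0\to\Pi^n\xrightarrow{\,1-\sum a_ix_i\,}\Pi^n\to T_a:=U(P)\to0\tag{8}$$
is exact, and $T_a$ has projective dimension $\le1$.

**Definition (condition (Z)).** A $\Pi$-module $N$ satisfies (Z) if $N^\mu\to N$, $(u_i)\mapsto\sum_iu_ix_i$, is bijective. For $\mu=1$ this says that $x$ acts bijectively.

Such an $N$ is a $Y$-module by $u=\sum_iy_i(u)x_i$; the $y_i$ are $A$-linear because $A$ commutes with the $x_i$. A $\Pi$-linear map between modules satisfying (Z) commutes with the $y_i$. The module $U(M)$ satisfies (Z): the isomorphisms $M_l^\mu\to M_{l+1}$, $(u_i)\mapsto\sum u_i\otimes x_i$, are compatible with $\delta$ by (7); pass to the colimit.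

**Step 1: the stages $M_l$ are $Y$-modules, and everything in sight is $Y$-linear.** For $l\ge1$ put, with $\delta_{ij}$ the Kronecker symbol,
$$y_j(u\otimes x_i)=\delta_{ij}\,\delta(u)\qquad(u\in M_{l-1}).\tag{9}$$

* $\delta\colon M_l\to M_{l+1}$ is $Y$-linear. For $l\ge1$, both $y_j\delta$ and $\delta y_j$ send $u\otimes x_i$ to $\delta_{ij}\,\delta\delta(u)$. For $l=0$, $y_j(\delta m)=y_j\big(\sum_ky_k(m)\otimes x_k\big)=\delta(y_jm)$.
* The canonical maps $M_l\to U(M)$ are $Y$-linear. For $l\ge1$, $[u\otimes x_i]=[u]x_i$ gives $y_j[u\otimes x_i]=\delta_{ij}[u]=\delta_{ij}[\delta u]$. For $l=0$, $[m]=[\delta m]=\sum_i[y_i(m)]x_i$ gives $y_j[m]=[y_jm]$.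
* $M_{l+1}=(M_l)_1$ as $Y$-modules, and $\delta$ on $M_l$ equals $\delta^{M_l}\colon M_l\to(M_l)_1$, $u\mapsto\sum_ky_k(u)\otimes x_k$. For $l=0$ this is the definition. For $l\ge1$ and $u=v\otimes x_i$ we have $\sum_ky_k(u)\otimes x_k=\delta(v)\otimes x_i=\delta(u)$. So both $Y$-structures on $M_l\otimes V$ are $y_j(u\otimes x_i)=\delta_{ij}\,\delta(u)$.

**Step 2: universal property.** *If $N$ satisfies (Z) and $h\colon M\to N$ is $Y$-linear, there is a unique $\Pi$-linear $\hat h\colon U(M)\to N$ with $\hat h[m]=h(m)$.* The $\Pi$-linear map $m\otimes w\mapsto h(m)w$ kills $(1-\delta)(m\otimes w)$, since $h(m)=\sum_iy_i(h(m))x_i=\sum_ih(y_im)x_i$. Uniqueness holds because the $[m]$, $m\in M$, generate $U(M)$.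

**Step 3: passing to a later stage does not change $U$.** Let $e_l\colon U(M_l)\to U(M)$ be induced by $M_l\to U(M)$. *It is an isomorphism with inverse $U(\delta^l)$.* First, $e_lU(\delta^l)[m]=[\delta^lm]=[m]$, so $e_lU(\delta^l)=\mathrm{id}$. It remains to see that $U(\delta^l)$ is onto. As $M_{l+1}=(M_l)_1$, it suffices to treat $l=1$. The module $U(M_1)$ is generated by the classes of the elements $m\otimes x_i\in M_1$, and in $U(M_1)$, by (9),
$$[m\otimes x_i]=\sum_j[y_j(m\otimes x_i)]x_j=[\delta m]\,x_i,$$
where $[\delta m]=U(\delta)[m]$ is in the image.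

## 11. Coherence closes the class of torsion modules

Let $\mathcal F$ be the class of $\Pi$-modules isomorphic to $U(M)$ for a $Y$-module $M$ that is finitely presented (f.p.) over $A$. Every $T_a$ lies in $\mathcal F$. Recall that over the right coherent ring $A$, f.p. modules are closed under kernels, cokernels and extensions, and finitely generated (f.g.) submodules of f.p. modules are f.p. Recall also that for f.p. $M$, $\mathrm{Hom}_A(M,-)$ commutes with filtered colimits.

**Proposition 5.** $\mathcal F$ is closed under kernels and cokernels of $\Pi$-linear maps, direct summands and extensions.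

**Step 1: kernels and cokernels.** The purpose is to bring any $\Pi$-linear $f\colon U(M)\to U(M')$, with $M,M'$ f.p., into the form $U(g)$. The map $M\to U(M)\to U(M')=\mathrm{colim}\,M'_l$ is $Y$-linear. As $M$ is f.p., it lifts to an $A$-linear $g\colon M\to M'_l$. The maps $gy_j-y_jg\colon M\to M'_l$ become $0$ in $U(M')$. As $M$ is f.g., they become $0$ in some later $M'_{l'}$; as the maps $\delta$ are $Y$-linear, this says that the composite of $g$ with $M'_l\to M'_{l'}$ is $Y$-linear. So after enlarging $l$ we may take $g$ to be $Y$-linear. Then $f=e_l\circ U(g)$, since both send $[m]$ to the class of $g(m)$. As $e_l$ is an isomorphism and $U$ is exact, $\ker f\cong U(\ker g)$ and $\mathrm{coker}\,f\cong U(\mathrm{coker}\,g)$. Here $M'_l\cong(M')^{\mu^l}$ is f.p., so $\ker g$ and $\mathrm{coker}\,g$ are f.p. by coherence.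

**Step 2: direct summands.** A direct summand is the kernel of an idempotent endomorphism, so Step 1 applies.

**Step 3: extensions, first half: an f.p. approximation.** Let $0\to U(M')\to N\to U(M)\to0$ be exact with $M,M'$ f.p. By the five lemma $N$ satisfies (Z), so all maps in the sequence are $Y$-linear. Put $E=N\times_{U(M)}M$, a $Y$-module with exact sequence $0\to U(M')\to E\to M\to0$. Choose a surjection $A^r\to M$. Its kernel $K'$ is f.g., hence f.p. by coherence. Lift $A^r\to M$ to $A^r\to E$. It restricts to a map $K'\to U(M')=\mathrm{colim}\,M'_l$, which lifts to $K'\to M'_s$ for some $s$. For $l\ge s$ let $E_l$ be the pushout of $A^r\leftarrow K'\to M'_l$. Then: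

* $0\to M'_l\to E_l\to M\to0$ is exact, so $E_l$ is f.p.;
* $E_l=E_s\sqcup_{M'_s}M'_l$;
* $\mathrm{colim}\,E_l=E$, by the five lemma applied to the extensions of $M$ by $\mathrm{colim}\,M'_l=U(M')$.

**Step 4: extensions, second half: a $Y$-structure on the approximation.** As $E_s$ is f.p., $E_s\to E\xrightarrow{y_j}E$ lifts to $h_j\colon E_s\to E_l$ for some $l\ge s$, the same for all $j$. On $M'_s$ the maps $h_j$ and $M'_s\to M'_l\xrightarrow{y_j}M'_l\to E_l$ agree in $E$, because $M'_l\to U(M')\to E$ is $Y$-linear. As $M'_s$ is f.g., they agree after composing with $E_l\to E_{l'}$ for some $l'$. As $M'_l\to M'_{l'}$ is $Y$-linear, the second composite is $M'_s\to M'_{l'}\xrightarrow{y_j}M'_{l'}\to E_{l'}$. So after enlarging $l$ the two maps agree in $E_l$. Hence $h_j$ and $M'_l\xrightarrow{y_j}M'_l\to E_l$ glue to $y_j\colon E_l\to E_l$ on $E_l=E_s\sqcup_{M'_s}M'_l$. With this structure $M'_l\to E_l$ is $Y$-linear by construction; $E_l\to E$ is $Y$-linear, as one checks on $E_s$ (definition of $h_j$) and on $M'_l$; and so $E_l\to E\to M$ is $Y$-linear.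

Put $M''=E_l$. The $Y$-linear map $M''\to E\to N$ induces $U(M'')\to N$. It is a map of extensions from $0\to U(M'_l)\to U(M'')\to U(M)\to0$ to $0\to U(M')\to N\to U(M)\to0$. On the left it is $e_l$, since $[m']$ goes to the class of $m'$ in $U(M')\subset N$. On the right it is the identity, since $E\to N\to U(M)$ equals $E\to M\to U(M)$. By the five lemma $N\cong U(M'')\in\mathcal F$. $\square$

## 12. Complexes built from the $T_a$

Let $D(\Pi)$ be the derived category of right $\Pi$-modules, with homological indexing and $H_i(G[n])=H_{i-n}(G)$. Then $H_n(G)=\mathrm{Hom}_{D(\Pi)}(\Pi[n],G)$, and $\mathrm{Hom}_{D(\Pi)}(N,W[i])=\mathrm{Ext}^i_\Pi(N,W)$ for modules. A full triangulated subcategory is *thick* if it is closed under direct summands, and *localizing* if it is closed under arbitrary direct sums. The compact objects of $D(\Pi)$ are the perfect complexes; they form $D^c$.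

*Example.* In $D(\mathbb Z)$, where every complex is a sum of shifts of its homology groups, the thick subcategory generated by $\mathbb Z/p$ consists of the complexes with bounded, finite $p$-primary homology. Killing it turns $\mathbb Z$ into $\mathbb Z[1/p]$.

Let $\mathcal S^c\subset D(\Pi)$ be the thick subcategory generated by all $T_a$. By (8) its objects are perfect. The complexes with all homology in $\mathcal F$ are closed under shifts and direct summands. They are closed under cones, since by the long exact sequence $H_n$ of a cone is an extension of a kernel by a cokernel of maps between modules in $\mathcal F$. As $T_a\in\mathcal F$, Proposition 5 gives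
$$H_n(G)\in\mathcal F\qquad\text{for all }G\in\mathcal S^c,\ n\in\mathbb Z .\tag{10}$$

**Lemma 6.** For $G\in\mathcal S^c$ and $n\in\mathbb Z$ there are some $T=T_a$ and a morphism $T[n]\to G$ in $D(\Pi)$ inducing a surjection $T\to H_n(G)$.

**Proof.** By (10), $H_n(G)\cong U(M)$ with $M$ f.p. Choose a surjection $A^r\to M$ and lift the $y_i$ along it to endomorphisms $a_i$ of the free module $A^r$. This gives a $Y$-linear surjection $P=(A^r,a)\to M$, hence, $U$ being exact, a surjection $\theta\colon T=U(P)\to H_n(G)$. Let $0\to Q_1\to Q_0\to T\to0$ be the resolution (8). Lift $Q_0\to T\to H_n(G)$ to the cycles $Z_n(G)$. The composite $Q_1\to Q_0\to Z_n(G)$ is $0$ in $H_n(G)$, so it lands in the boundaries and lifts to $Q_1\to G_{n+1}$. Up to sign, this is a chain map from $(Q_1\to Q_0)[n]$ to $G$, inducing $\theta$ on $H_n$. $\square$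

**Lemma 7.** $\mathrm{Hom}_\Pi(T_a,\Pi)=0$.

**Proof.** By (Z), $T_a=\sum_iT_ax_i$. So the image $J\subset\Pi$ of any map satisfies $J=\sum_iJx_i$. By induction $J$ lies in degrees $\ge l$ for every $l$, so $J=0$. $\square$

## 13. Killing the $T_a$ gives $S$ in one degree

Let $\mathcal S$ be the localizing subcategory generated by the $T_a$, a set of compact objects, and let
$$\mathcal K\to\Pi\to L\to\mathcal K[1]$$
be the Bousfield localization triangle: $\mathcal K\in\mathcal S$, and $L$ is *local*, i.e. $\mathrm{Hom}(T_a[n],L)=0$ for all $a,n$.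

**Step 1: local objects are the complexes whose homology consists of $S$-modules.** Apply $\mathrm{Hom}(-,W)$ to the triangle $\Pi^r\xrightarrow{\sigma}\Pi^r\to T_a\to\Pi^r[1]$, with $\sigma=1-\sum a_ix_i$. A map $\Pi^r[n]\to W$ is a row of $r$ elements of $H_n(W)$, and composing it with $\sigma$ multiplies this row by $\sigma$ on the right. So $W$ is local if and only if every $\sigma\in\Sigma_0$ acts bijectively on rows over each $H_n(W)$. Equivalently, the ring map $\Pi\to\mathrm{End}_{\mathbb Z}(H_n(W))^{op}$ inverts $\Sigma_0$, i.e. each $H_n(W)$ is (uniquely) an $S$-module.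

**Step 2: $H_n(L)=0$ for $n\ne0$.** As $L$ is local and the cone of $\Pi\to L$ lies in $\mathcal S$,
$$H_n(L)=\mathrm{Hom}_{D(\Pi)}(\Pi[n],L)=\mathrm{Hom}_{D(\Pi)/\mathcal S}(\Pi[n],\Pi).$$
We use Neeman's theorem (*Ann. Sci. ENS* 25 (1992), Thm 2.1): for $\mathcal S$ generated by a set of compact objects, $\mathcal S\cap D^c$ is the thick subcategory $\mathcal S^c$ that they generate, and $D^c/\mathcal S^c\to D/\mathcal S$ is fully faithful. So $H_n(L)=\mathrm{Hom}_{D^c/\mathcal S^c}(\Pi[n],\Pi)$.

An element of this group is a fraction $\Pi[n]\xrightarrow{\alpha}X'\xleftarrow{s}\Pi$ with $G=\mathrm{cone}(s)\in\mathcal S^c$. It is $0$ as soon as there is $q\colon X'\to X''$ with cone in $\mathcal S^c$ and $q\alpha=0$. Let $n\neq0$. We look for such a $q$. Since $H_n(\Pi)=0$, the map $H_n(X')\to H_n(G)$ is injective. Take $T[n]\to G$ as in Lemma 6. The obstruction to lifting it along $X'\to G$ is the composite $T[n]\to G\to\Pi[1]$, an element of $\mathrm{Ext}_\Pi^{1-n}(T,\Pi)$. This group is $0$: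

* for $n\ge2$, because the degree is negative;
* for $n=1$, by Lemma 7;
* for $n\le-1$, because the degree is $\ge2$ and $T$ has projective dimension $\le1$.

So $T[n]\to G$ lifts to $T[n]\to X'$. View $\alpha$ as an element of $H_n(X')$. Its image in $H_n(G)$ is the image of some $\tau\in T$, since $T\to H_n(G)$ is onto. The image of $\tau$ under the lift $T[n]\to X'$ is an element of $H_n(X')$ with the same image in $H_n(G)$ as $\alpha$, hence equal to $\alpha$ by injectivity. So $\alpha$ is the composite $\Pi[n]\xrightarrow{\tau}T[n]\to X'$. Let $q\colon X'\to X''=\mathrm{cone}(T[n]\to X')$. Its cone is $T[n+1]\in\mathcal S^c$, and $q\alpha=0$. So the fraction is $0$.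

Only $n=0$ escapes, where the obstruction group would be $\mathrm{Ext}^1_\Pi(T,\Pi)$.

**Step 3: $L\simeq S$.** By Step 2, $L\simeq N:=H_0(L)$, and by Step 1, $N$ is an $S$-module. Let $W$ be any $S$-module. It is local by Step 1, so $\mathrm{Hom}(Y,W[i])=0$ for all $Y\in\mathcal S$ and all $i$, and in particular for $Y=\mathcal K$. Hence, naturally in $W$,
$$\mathrm{Hom}_S(N,W)=\mathrm{Hom}_\Pi(N,W)=\mathrm{Hom}_{D(\Pi)}(L,W)=\mathrm{Hom}_{D(\Pi)}(\Pi,W)=W .$$
The first equality holds because $\Pi\to S$ is a ring epimorphism. The composite sends $\varphi$ to the value of $\varphi$ at the image of $1\in\Pi$. By Yoneda, $N$ is the free $S$-module on that image. So $L\simeq S$, compatibly with the maps from $\Pi$.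

**Step 4: the vanishing.** Now use $S$ as a left $\Pi$-module in the second variable. By (8), $T_a\otimes^{\mathbf L}_\Pi S$ is the cone of $1-\sum a_ix_i\colon S^n\to S^n$, which is invertible over $S$. So $T_a\otimes^{\mathbf L}_\Pi S=0$. The objects killed by $-\otimes^{\mathbf L}_\Pi S$ form a localizing subcategory, so $\mathcal K\otimes^{\mathbf L}_\Pi S=0$. From the triangle,
$$S\otimes^{\mathbf L}_\Pi S\simeq L\otimes^{\mathbf L}_\Pi S\simeq\Pi\otimes^{\mathbf L}_\Pi S=S,$$
i.e. $\mathrm{Tor}_n^\Pi(S,S)=0$ for $n\ge1$. By Reductions 3 and 4, $\Sigma^{-1}A[F_\mu]$ is stably flat over $A[F_\mu]$. This proves Theorem B. $\blacksquare$
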